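# A verbally closed subgroup of a free metabelian group that is not a retract

## 1. Three subgroups of $M_2$

Let $M_2=F_2/F_2''$ be the free metabelian group on $x,y$, and put $c=[x,y]=xyx^{-1}y^{-1}$. Take three subgroups and ask of each: if an equation without constants on the left, with an element of the subgroup on the right, can be solved in $M_2$, can it already be solved in the subgroup?

*The subgroup $\langle x^2\rangle$.* The equation $X^2=x^2$ has the solution $X=x$ in $M_2$. In $\langle x^2\rangle$ we would need $X=x^{2i}$ with $4i=2$, which is impossible. So the answer is no.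

*The subgroup $\langle x,c\rangle$.* The equation $XYX^{-1}Y^{-1}=c$ has the solution $(x,y)$ in $M_2$. Pass to $M_2/\gamma_3(M_2)$: there $c$ is central, so the image of $\langle x,c\rangle$ is abelian and all commutators of elements of $\langle x,c\rangle$ become trivial. But $c\notin\gamma_3(M_2)$, because the group of integral unitriangular $3\times3$ matrices is nilpotent of class 2 and is generated by two elements that do not commute. So again the answer is no.

*The subgroup $\langle xc\rangle$.* Define $\rho:M_2\to M_2$ by $x\mapsto xc$, $y\mapsto 1$. Then $\rho(c)=[xc,1]=1$, so $\rho(xc)=xc$, and $\rho$ maps $M_2$ onto $\langle xc\rangle$ fixing every element of it. If $u(g_1,\dots,g_n)=h$ with $h\in\langle xc\rangle$, apply $\rho$: $u(\rho(g_1),\dots,\rho(g_n))=h$. So here the answer is yes for every equation, because a single map moves all solutions of all equations into the subgroup.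

Two notions have appeared.

**Definition.** A subgroup $H\le G$ is *verbally closed* in $G$ if for any group word $u(x_1,\dots,x_n)$ without constants and each $h\in H$, the equation $u(x_1,\dots,x_n)=h$ has a solution in $H$ whenever it has one in $G$. A subgroup $H\le G$ is a *retract* of $G$ if there is an endomorphism $\rho:G\to G$ with $\rho(G)=H$ and $\rho(h)=h$ for all $h\in H$.

The third example shows that every retract is verbally closed. The talk is about the converse, for the groups $S_{r,d}=F_r/F_r^{(d)}$, the free solvable groups of rank $r\ge2$ and derived length $d\ge2$; for $d=2$ we write $M_r=S_{r,2}$. Is every finitely generated verbally closed subgroup of $S_{r,d}$ a retract, for all $r,d\ge2$? Is it so at least for $d=2$ and all $r\ge 2$? The source of the question is V.A. Roman'kov and E.I. Timoshenko, "On verbally closed subgroups of free solvable groups", arXiv:1906.11689 (2019).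

## 2. One homomorphism for each element, or one for all

**Fact (V).** A subgroup $H\le M_r$ is verbally closed if and only if for every $h\in H$ there is a homomorphism $\varphi:M_r\to H$ with $\varphi(h)=h$.

*Proof.* If such $\varphi$ exist and $h=u(g_1,\dots,g_n)$, then $h=\varphi(h)=u(\varphi(g_1),\dots,\varphi(g_n))$. Conversely, write $h=u(x_1,\dots,x_r)$ in the basis of $M_r$. The equation $u=h$ is solvable in $M_r$, so it has a solution $(b_1,\dots,b_r)$ in $H$. Since $H$ is metabelian, $x_i\mapsto b_i$ defines a homomorphism $\varphi:M_r\to H$, and $\varphi(h)=u(b_1,\dots,b_r)=h$. $\square$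

So verbally closed means that each element of $H$ is fixed by some homomorphism $M_r\to H$, which may depend on the element; retract means that one homomorphism fixes them all. The answer to both questions is **no**.

**Theorem 1.** For every $r\ge6$, $M_r=S_{r,2}$ contains a subgroup $H$, free metabelian of rank $3$, which is verbally closed in $M_r$ but not a retract of $M_r$.

**Theorem 2.** Let $H$ be a finitely generated verbally closed subgroup of $M_r$, $r\ge2$. Then $H/H'\cong\mathbb Z^k$ with $k\le r$. If $k\le2$ or $k=r$, then $H$ is a retract (and $H=M_r$ if $k=r\ge3$). Hence every finitely generated verbally closed subgroup of $M_2$ and of $M_3$ is a retract, and the rank $3$ in Theorem 1 is least possible.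

The cases $d=2$, $r\in\{4,5\}$, and each individual $d\ge3$, are not settled by these results.

## 3. The Fox map of a free metabelian group

Let $M_n$ have basis $x_1,\dots,x_n$, let $A_n=M_n/M_n'\cong\mathbb Z^n$, and let $\bar g\in A_n$ be the image of $g$. The ring $\mathbb Z[A_n]$ is a Laurent polynomial ring over $\mathbb Z$: a noetherian UFD whose units are $\pm b$, $b\in A_n$. Let $\operatorname{aug}$ denote the augmentation.

**Definition.** The *Fox map* $D=(D_1,\dots,D_n):M_n\to\mathbb Z[A_n]^n$ (row vectors) is the map with $D(gh)=D(g)+\bar g\,D(h)$ and $D(x_i)=e_i$.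

On the free group there is exactly one such map. On $F_n'$ it is a homomorphism to an abelian group, since $\bar g=1$ there, so it kills $F_n''$ and descends to $M_n$.

*Example.* From $D(g^{-1})=-\bar g^{-1}D(g)$ we get
$$D([x_i,x_j])=e_i+\bar x_ie_j-\bar x_je_i-e_j=(1-\bar x_j)e_i+(\bar x_i-1)e_j .$$

The abelian group $M_n'$ is a $\mathbb Z[A_n]$-module via $\bar g\cdot c=gcg^{-1}$, written additively when convenient. The map $D$ is linear on it: $D(gcg^{-1})=D(g)+\bar gD(c)-D(g)=\bar gD(c)$. In additive notation $[g,c]=(\bar g-1)c$ for $c\in M_n'$, so $\gamma_3(M_n)=\mathfrak aM_n'$ with $\mathfrak a$ the augmentation ideal. We also use the *fundamental formula* $\sum_iD_i(g)(\bar x_i-1)=\bar g-1$: both sides are crossed homomorphisms and they agree on the basis. Finally $\operatorname{aug}D_i(g)$ is the exponent of $\bar x_i$ in $\bar g$, since $\operatorname{aug}\circ D_i$ is a homomorphism sending $x_j$ to $\delta_{ij}$.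

**Fact (F1)** (Magnus, Ann. of Math. 40 (1939)). The map $g\mapsto(\bar g,D(g))$ is injective.

**Fact (F2).** Given $b\in A_n$ and $f\in\mathbb Z[A_n]^n$, there is $g\in M_n$ with $\bar g=b$, $D(g)=f$ if and only if $\sum f_i(\bar x_i-1)=b-1$. In particular $D:M_n'\to R_n=\{f:\sum f_i(\bar x_i-1)=0\}$ is an isomorphism of modules.

*Proof.* Necessity is the fundamental formula. Put $s_i=\bar x_i-1$. Modulo $s_1,\dots,s_{i-1}$ the ring becomes the Laurent polynomial ring in $\bar x_i,\dots,\bar x_n$, a domain in which $s_i\neq0$. We show that $R_n$ is generated by the relations $s_ie_j-s_je_i=D([x_i,x_j])$. Let $\sum_{i\le l}f_is_i=0$. Then $f_ls_l\in(s_1,\dots,s_{l-1})$, so $f_l=\sum_{i<l}g_is_i$ for some $g_i$. Subtracting $\sum_{i<l}g_i(s_ie_l-s_le_i)$ makes the $l$-th entry zero, and we continue with $l-1$; for $l=1$, $f_1s_1=0$ gives $f_1=0$. So $D(M_n')=R_n$, and $D$ is injective on $M_n'$ by (F1). In general, pick $g_0$ with $\bar g_0=b$. Then $f-D(g_0)\in R_n$, so it equals $D(c)$ for some $c\in M_n'$, and $D(cg_0)=D(c)+D(g_0)=f$. $\square$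

**Fact (F3).** For a homomorphism $\theta:M_n\to M_k$ inducing $\theta_*:\mathbb Z[A_n]\to\mathbb Z[A_k]$,
$$D(\theta(g))=\sum_l\theta_*(D_l(g))\,D(\theta(x_l)).$$

Indeed both sides, as functions of $g$, satisfy $\delta(gh)=\delta(g)+\theta_*(\bar g)\delta(h)$ and agree on the basis. So homomorphisms become matrices, with rows $D(\theta(x_l))$.

By (F1), (F2), $D(g)=0$ forces $g=1$: the fundamental formula gives $\bar g=1$. All these facts apply to any free metabelian group with a chosen basis.

## 4. Verbally closed subgroups with $H/H'$ of rank at most two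

Let $S=M_r$, $A=S/S'$, and let $H\le S$ be finitely generated and verbally closed.

**Step 1. The image of $H$ in $A$.** This step puts $H$ in a standard position. If $h\in H\cap S'$, then $h$ is a product of commutators in $S$; this is a word equation, so $h$ is a product of the same number of commutators of elements of $H$. Hence
$$H\cap S'=H'. \tag{1}$$
If $h\in H$ and $\bar h=b^n$ with $b\in A$, $n\ge1$, then $h=g^n\cdot\prod[\,\cdot,\cdot\,]$ in $S$, where $\bar g=b$. So $h=h_0^n\prod[\,\cdot,\cdot\,]$ in $H$, whence $\bar h_0^{\,n}=b^n$ and $b=\bar h_0$ lies in the image of $H$. Thus $H/H'$ embeds in $A$ with torsion-free quotient: its image $B\cong\mathbb Z^k$ is a direct summand, and $k\le r$.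

Every element of $\mathrm{GL}_r(\mathbb Z)$ lifts to an automorphism of $S$, so $S$ has a basis $y_1,\dots,y_r$ with images $a_1,\dots,a_r$ in $A$ such that $B=\langle a_1,\dots,a_k\rangle$. Pick $h_i\in H$ with $\bar h_i=a_i$, $i\le k$. Two further facts: $S'$ embeds by $D$ in $\mathbb Z[A]^r$, so it is a torsion-free $\mathbb Z[A]$-module; and $H'$ is a finitely generated $\mathbb Z[B]$-module, because $H$ is finitely generated and $H/H'$ is finitely presented, so that $H'$ is the normal closure in $H$ of finitely many elements.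

**Step 2. The case $k=0$.** Here $H\le S'$ is abelian, and (1) gives $H=H\cap S'=H'=1$, a retract.

**Step 3. The case $k=1$.** We show that $H$ is cyclic. We have $H=\langle h_1\rangle H'$. Modulo $(a_1-1)H'$ the element $h_1$ commutes with the abelian group $H'$, so $H$ becomes abelian; hence $H'=(a_1-1)H'$. Then $D(H')\subseteq\bigcap_n(a_1-1)^n\mathbb Z[A]^r=0$, since $a_1-1$ is a nonzero nonunit in a UFD. So $H=\langle h_1\rangle$. The map $y_1\mapsto h_1$, $y_i\mapsto1$ ($i\ge2$) has abelian image, so it kills $S'$, and $h_1\in y_1S'$ goes to $h_1$: a retraction.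

**Step 4. The case $k=2$.** We look for a single element of $H$ such that any homomorphism $S\to H$ fixing it restricts to an automorphism of $H$. Let $\Lambda=\mathbb Z[B]$, $\mathfrak a$ its augmentation ideal, $c=[h_1,h_2]$.

First, $H'$ is nearly generated by $c$. Modulo $\Lambda c+\mathfrak aH'$ the elements $h_1,h_2$ commute and $H'$ is central, so $H=\langle h_1,h_2,H'\rangle$ becomes abelian and $H'=\Lambda c+\mathfrak aH'$. By the determinant trick applied to $H'/\Lambda c$, there is $\delta\in\Lambda$ with $\operatorname{aug}\delta=1$ and $\delta H'\subseteq\Lambda c$. Also, in $S'/\gamma_3(S)\cong\bigwedge^2A$, where $[g,g']\mapsto\bar g\wedge\bar g'$, the image of $c$ is $a_1\wedge a_2$, of infinite order.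

Let $\lambda=1+2a_1+4a_2$. It is linear in $a_1$ with coefficients $2$ and $1+4a_2$ coprime in $\mathbb Z[a_2^{\pm1}]$, so it is prime in $\Lambda$. By (V) there is $\varphi:S\to H$ with $\varphi(\lambda c)=\lambda c$. Put $\theta=\varphi|_H$, inducing $\theta_*$ on $B$ and $\Lambda$. Then
$$\theta_*(\lambda)\,\theta(c)=\lambda c. \tag{2}$$
Elements of $\mathbb Z[A]$ act on $S'/\gamma_3(S)$ through $\operatorname{aug}$, so (2) gives $7\det(\theta_*)\,a_1\wedge a_2=7\,a_1\wedge a_2$. Thus $\det\theta_*=1$ and $\theta_*$ is an automorphism of $B$ and of $\Lambda$.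

Next we show $\theta_*=\mathrm{id}$. Write $\delta\theta(c)=pc$ with $p\in\Lambda$. Multiplying (2) by $\delta$ and using torsion-freeness, $\theta_*(\lambda)p=\lambda\delta$. The prime $\theta_*(\lambda)$ has augmentation $7$ and $\operatorname{aug}\delta=1$, so $\theta_*(\lambda)\nmid\delta$; hence $\theta_*(\lambda)\mid\lambda$. Both are primes, so $\theta_*(\lambda)=\pm b\lambda$ with $b\in B$:
$$1+2\theta_*(a_1)+4\theta_*(a_2)=\pm b(1+2a_1+4a_2).$$
On each side three distinct group elements occur. Comparing the terms with coefficients $1,2,4$ gives sign $+$, $b=1$, $\theta_*(a_i)=a_i$. Then (2) reads $\lambda\theta(c)=\lambda c$, so $\theta(c)=c$.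

Finally $\theta$ fixes $H'$: for $w'\in H'$ write $\delta w'=p'c$; then $\delta\theta(w')=\theta(p'c)=p'c=\delta w'$, so $\theta(w')=w'$. Thus $\theta$ is the identity on $H'$ and on $H/H'$, hence an automorphism of $H$, and $\theta^{-1}\varphi:S\to H$ restricts to the identity on $H$. So $H$ is a retract.

*Example.* In $M_2$ with basis $x,y$, images $a,b$, and $c=[x,y]$, let $H=\langle x,\,c^2y\rangle$. By Fox calculus $D(c^2y)=(2(1-b),\,2a-1)$ and
$$D([x,c^2y])=(1-b)e_1+(a-1)D(c^2y)=(2a-1)D(c).$$
So $c'=[x,c^2y]=(2a-1)c$ and $H'=\Lambda c'$. Suppose $H$ were verbally closed. Step 4 applies with $c'$ and $\delta=1$ and gives $\varphi:M_2\to H$ with $\varphi_*=\mathrm{id}$ and $\varphi(c')=c'$. Then $\varphi(c)=pc$ with $p\in(2a-1)\Lambda$, and $(2a-1)pc=(2a-1)c$ forces $p=1$. Since $2a-1$ is not a unit, this is a contradiction.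

## 5. Why no single element suffices in rank three

Step 4 rests on finding one element $h$ such that every homomorphism fixing $h$ restricts to an automorphism of $H$. For $k=3$ the module $H'$ may have rank two, and then this fails for *every* $h$.

**Remark.** Let $H$ be free metabelian with basis $h_1,h_2,h_3$, let $B=H/H'$ with basis $a_1,a_2,a_3$, and let $1\ne h\in H$. Then there is an endomorphism $\theta$ of $H$ that fixes $h$ and is the identity on $H/H'$, but is not an automorphism.

*Proof.* Let $\Lambda=\mathbb Z[B]$, $v=D_H(h)\neq0$, $\mathbf a=(a_1-1,a_2-1,a_3-1)^T$ and $R=\{\rho\in\Lambda^3:\rho\,\mathbf a=0\}=D_H(H')$. The columns $\xi$ over the fraction field with $v\xi=0$ form a plane, so there is $\xi\in\Lambda^3$ with $v\xi=0$, not proportional to $\mathbf a$. Over the fraction field, $R$ spans the plane of all rows annihilating $\mathbf a$, and the columns killed by that plane are the multiples of $\mathbf a$. So some $\rho\in R$ has $s:=\rho\,\xi\ne0$. One of $1+s$, $1+2s$ is not a unit: if $1+s=\pm b$ with $b\in B$, then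 $1+2s=\pm2b-1$, which has two terms when $b\neq1$ and equals $-3$ when $1+s=-1$; and $1+s=1$ is excluded. Choose $t\in\{1,2\}$ with $1+ts$ not a unit, choose $u_i\in H'$ with $D_H(u_i)=t\,\xi_i\rho$, and let $\theta(h_i)=u_ih_i$. The matrix of $\theta$ is $E+t\xi\rho$, and $D_H(\theta(h))=v(E+t\xi\rho)=v$, so $\theta(h)=h$ by (F1). If $\theta$ were an automorphism, its matrix would be invertible over $\Lambda$ by (F3), but its determinant is $1+t\rho\xi=1+ts$. $\square$

In rank two with $h\in H'$ this cannot be done: $v\mathbf a=0$, so $\xi$ is forced to be proportional to $\mathbf a$ and $\rho\xi=0$. Rank three leaves room, and Theorem 1 uses that room.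

## 6. The subgroup $H$ of $M_6$ and its Fox matrix

*It is enough to prove Theorem 1 for $r=6$.* For $r>6$, $M_6$ is a retract of $M_r$ via the map $\tau$ that sends the extra generators to $1$. Let $H\le M_6$ be verbally closed in $M_6$. If $h=u(g_1,\dots,g_n)$ in $M_r$ with $h\in H$, then $h=\tau(h)=u(\tau(g_1),\dots,\tau(g_n))$ in $M_6$, so $u=h$ is solvable in $H$. And a retraction $M_r\to H$ would restrict to a retraction $M_6\to H$.

Let $S=M_6$ with basis $y_1,y_2,y_3,z_1,z_2,z_3$; let $A=S/S'$ with corresponding basis $a_1,a_2,a_3,t_1,t_2,t_3$; let $B=\langle a_1,a_2,a_3\rangle$ and $\Lambda=\mathbb Z[B]$. In $\mathbb Z[A]$ put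
$$\sigma_1=6,\qquad \sigma_2=t_2^2+1,\qquad \sigma_3=t_3+1,$$
$$w_1=3a_1-2(a_2+a_2^2+t_1),\qquad w_3=3a_3(a_1^2+a_1+1)-2(a_2^3+a_2^4+t_1t_2),$$
$$w=w_1(a_1-1)+w_3(a_3-1),\qquad \omega=(a_2-1)-\sum_j\sigma_j(t_j-1).$$
The shape will explain itself: $w=1$ and $\sigma_j=0$ will be the equations of the places where a certain matrix drops rank, $6=0$ leaves only characteristics $2$ and $3$, and $w$ is one polynomial mod $2$ and another mod $3$. We have
$$w_1\omega(a_1-1)-w(a_2-1)+w_3\omega(a_3-1)+\sum_jw\sigma_j(t_j-1)=w\omega-w\omega=0,$$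
so by (F2) there is $c\in S'$ with $D(c)=(w_1\omega,\,-w,\,w_3\omega,\,w\sigma_1,\,w\sigma_2,\,w\sigma_3)$. Define
$$h_1=y_1,\qquad h_2=cy_2,\qquad h_3=y_3,\qquad H=\langle h_1,h_2,h_3\rangle .$$
The $3\times6$ matrix with rows $D(h_i)$ is
$$C=\begin{pmatrix}1&0&0&0&0&0\\ w_1\omega&1-w&w_3\omega&w\sigma_1&w\sigma_2&w\sigma_3\\0&0&1&0&0&0\end{pmatrix}.$$
Since $\bar h_i=a_i$, the fundamental formula says
$$C\cdot(a_1-1,a_2-1,a_3-1,t_1-1,t_2-1,t_3-1)^T=\mathbf a,\qquad \mathbf a=(a_1-1,a_2-1,a_3-1)^T. \tag{3}$$

**$H$ is free metabelian on $h_1,h_2,h_3$.** Let $g\in M_3$ map to $1$ under $x_i\mapsto h_i$. Since $\bar h_i=a_i$ are independent, $\bar g=1$ and we may identify $\mathbb Z[A_3]$ with $\Lambda\subset\mathbb Z[A]$; by (F3), $D(g)C=0$. The element $w$ vanishes at $a_1=a_3=1$, so $1-w\neq0$. Column 2 gives $D_2(g)(1-w)=0$, so $D_2(g)=0$; then columns 1 and 3 give $D_1(g)=D_3(g)=0$. So $g=1$.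

Consequently $H\to A$ induces an isomorphism of $H/H'\cong\mathbb Z^3$ with $B$. Let $D_H:H\to\Lambda^3$ be the Fox map for the basis $h_i$, and $R=\{\rho\in\Lambda^3:\rho\,\mathbf a=0\}=D_H(H')$. Applied to the inclusion $H\le S$, (F3) gives
$$D(h)=D_H(h)\,C\qquad(h\in H). \tag{4}$$

## 7. Retractions and the rank of $C_m$

For $m=(m_1,m_2,m_3)\in B^3$ let $\pi_m:\mathbb Z[A]\to\Lambda$ be the ring homomorphism that is the identity on $B$ and sends $t_j\mapsto m_j$. Put $C_m=\pi_m(C)$. The parameter $m$ records where a homomorphism $S\to H$ sends the $z_j$ modulo $H'$.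

**Definition.** $\Delta_m$ is the set of maximal ideals $\mathfrak m$ of $\Lambda$ containing $\pi_m(w)-1$ and all $\pi_m(\sigma_j)$.

Because the first and third rows of $C_m$ are $e_1$ and $e_3$, the matrix $C_m$ has rank $<3$ modulo $\mathfrak m$ exactly when the entries of row 2 in columns 2, 4, 5, 6 vanish modulo $\mathfrak m$, that is, when $1-\pi_m(w)$ and all $\pi_m(w\sigma_j)$ lie in $\mathfrak m$. As $\pi_m(w)\equiv1$ then, this means exactly $\mathfrak m\in\Delta_m$.

**Lemma 1.** If $H$ is a retract of $S$, then $\Delta_m=\emptyset$ for some $m$.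

*Proof.* Let $\rho:S\to H$ be a retraction. As $h_i\equiv y_i$ mod $S'$ and $\rho(h_i)=h_i$, the induced map $\rho_*:A\to B$ has $\rho_*(a_i)=a_i$. Put $m_j=\rho_*(t_j)$; then $\rho_*=\pi_m$ on $\mathbb Z[A]$. Let $W$ be the $6\times3$ matrix with rows $D_H(\rho(y_i)),D_H(\rho(z_j))$. By (F3), $D_H(\rho(h_i))=\pi_m(D(h_i))W$, and $D_H(\rho(h_i))=D_H(h_i)=e_i$. So $E=C_mW$, and $C_m$ has rank $3$ modulo every maximal ideal. $\square$

## 8. Fixing one element at a time

A retraction needs $C_mW=E$. To fix a single $h$ with $v=D_H(h)$ one needs only $vC_mW=v$. How much weaker is this? Look at the toy case over $\mathbb Z$ with $C=\begin{pmatrix}1&0\\0&2\end{pmatrix}$. It has no right inverse, since its rank drops mod $2$. For $v=(1,1)$ we have $vC=(1,2)$, and $W=\begin{pmatrix}1&1\\0&0\end{pmatrix}$ satisfies $vCW=v$. For $v=(0,1)$ we have $vC=(0,2)$, and $vCW=v$ is impossible. The only trouble at the prime $2$ comes from a $v$ which, after removing common factors, is killed by $C$ mod $2$. The next lemma is this observation with the relations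 $R$ taken into account.

**Lemma 2.** Let $1\ne h\in H$, $v=D_H(h)$, $v=fv'$ with $f\in\Lambda$ and $v'\in\Lambda^3$ having coprime entries. If $m\in B^3$ is such that $v'C_m\notin\mathfrak m\Lambda^6$ for all $\mathfrak m\in\Delta_m$, then there is a homomorphism $\varphi:S\to H$ with $\varphi(h)=h$.

(Such $f,v'$ exist: $\Lambda$ is a UFD and $v\neq0$ by Section 3.)

*Proof.*

**Step 1. An approximate solution.** We start from any homomorphism inducing $\pi_m$ and measure its error. Choose $g_j\in H$ with image $m_j$ in $B$, and let $\varphi_0:S\to H$, $y_i\mapsto h_i$, $z_j\mapsto g_j$. Let $W_0$ be the $6\times3$ matrix with rows $D_H(\varphi_0(y_i)),D_H(\varphi_0(z_j))$ and $J_0=C_mW_0$; by (F3), row $i$ of $J_0$ is $D_H(\varphi_0(h_i))$. The fundamental formula in $H$ gives $W_0\mathbf a=\pi_m\big((a_1-1,\dots,t_3-1)^T\big)$. So by (3)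
$$J_0\mathbf a=\pi_m\big(C(a_1-1,\dots,t_3-1)^T\big)=\pi_m(\mathbf a)=\mathbf a,$$
and all rows of the error $E-J_0$ lie in $R$.

**Step 2. The error of $h$ lies in $IR$,** where $I$ is the ideal of $\Lambda$ generated by the six entries of $vC_m$. This is the solvability of the linear equation that corrects $\varphi_0$. The element $v(E-J_0)$ lies in $R$, and it lies in the submodule $IR$ if and only if it does so after localizing at each maximal ideal $\mathfrak m$ of $\Lambda$.

If $\mathfrak m\notin\Delta_m$, then some $3\times3$ minor of $C_m$ is a unit in $\Lambda_{\mathfrak m}$, so $C_mX=E$ for some $6\times3$ matrix $X$ over $\Lambda_{\mathfrak m}$. Then $v(E-J_0)=(vC_m)\cdot X(E-J_0)$. The entries of $vC_m$ are in $I$, and the rows of $X(E-J_0)$ are in $R_{\mathfrak m}$.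

If $\mathfrak m\in\Delta_m$, then by hypothesis some entry of $v'C_m$ is a unit in $\Lambda_{\mathfrak m}$. As $vC_m=f\,v'C_m$, we get $f\in I_{\mathfrak m}$, hence all $v_j=fv_j'\in I_{\mathfrak m}$, and $v(E-J_0)=\sum_jv_j\cdot\mathrm{row}_j(E-J_0)\in I_{\mathfrak m}R_{\mathfrak m}$.

**Step 3. Correcting $\varphi_0$.** By Step 2 there are $\rho_1,\dots,\rho_6\in R$ with $\sum_l(vC_m)_l\,\rho_l=v(E-J_0)$. Choose $u_l\in H'$ with $D_H(u_l)=\rho_l$, by (F2), and define $\varphi$ by $y_i\mapsto u_ih_i$, $z_j\mapsto u_{3+j}g_j$. It still induces $\pi_m$, and since $D_H(ug)=D_H(u)+D_H(g)$ for $u\in H'$, its matrix is $W_0+(\rho_l)_l$. By (4), $D(h)=vC$, and $\pi_m(vC)=vC_m$ because $v$ has entries in $\Lambda$. So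
$$D_H(\varphi(h))=vC_m\big(W_0+(\rho_l)_l\big)=vJ_0+v(E-J_0)=v .$$
The images of $\varphi(h)$ and $h$ in $B$ agree since $\pi_m$ is the identity on $B$. By (F1), $\varphi(h)=h$. $\square$

This fixes the plan. We need: $\Delta_m$ is never empty (so $H$ is not a retract), but for each given $v'$ we can choose $m$ such that $v'$ avoids the kernel of $C_m$ at all points of $\Delta_m$. At such a point the rows $v'$ with $v'C_m=0$ are the multiples of the single vector $(-w_1\omega,\,1,\,-w_3\omega)$, and by changing $m$ we can move both the points and this vector.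

## 9. $\Delta_m$ is never empty

Residue fields of the finitely generated ring $\Lambda$ are finite. So the elements of $\Delta_m$ are exactly the kernels of ring homomorphisms $\Lambda\to\overline{\mathbb F}_p$, that is, they come from points $(a_1,a_2,a_3)\in(\overline{\mathbb F}_p^*)^3$, subject to
$$6=0,\qquad m_2^2=-1,\qquad m_3=-1,\qquad w=1, \tag{5}$$
where $t_j=m_j$ is substituted in $w$. In particular $p\in\{2,3\}$. With
$$\Phi(X)=X^2+X+1,\qquad P(X)=X+X^2,\qquad Q(X)=X^3+X^4$$
we compute $w$ in the two characteristics.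

Mod $2$: $w_1\equiv a_1$ and $w_3\equiv a_3\Phi(a_1)$, so
$$w\equiv a_1(a_1-1)+a_3(a_3-1)\Phi(a_1)\equiv(\Phi(a_1)+1)+(\Phi(a_3)+1)\Phi(a_1)\equiv1+\Phi(a_1)\Phi(a_3). \tag{6}$$
Mod $3$: $w_1\equiv P(a_2)+t_1$ and $w_3\equiv Q(a_2)+t_1t_2$, so
$$w\equiv(P(a_2)+t_1)(a_1-1)+(Q(a_2)+t_1t_2)(a_3-1). \tag{7}$$

*Two examples.* Let $m=(1,1,1)$. Then $m_3=-1$ forces $p=2$, where $m_2^2=-1$ and $m_3=-1$ hold automatically; with $\zeta\in\mathbb F_4$ of order $3$, the point $(\zeta,1,1)$ has $\Phi(a_1)=0$, so $w=1$ and $\Delta_m\ne\emptyset$. Let $m=(1,a_1,a_3)$. In characteristic $2$, (5) forces $a_1=a_3=1$, where $w=0$: no points. In characteristic $3$ take $a_1=\iota$ with $\iota^2=-1$ and $a_3=-1$, so $a_3-1=1$; then $w=1$ reads $a_2^4+a_2^3+(\iota-1)a_2^2+(\iota-1)a_2+(1-\iota)=0$, which has a nonzero root. So each prime catches an $m$ that the other misses.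

**Lemma 3.** $\Delta_m\ne\emptyset$ for every $m\in B^3$. Hence $H$ is not a retract of $S$.

*Proof.* Let $m_j=a^{\mu_j}$ with $\mu_j\in\mathbb Z^3$, and let $N=\{n\in\mathbb Z^3:n\cdot\mu_2=n\cdot\mu_3=0\}$, a group of rank $\ge1$.

*Case 1: some $n\in N$ has $n_i\neq0$ with $i\in\{1,3\}$.* Here characteristic $2$ works. Let $\zeta\in\mathbb F_4$ have order $3$ and choose $s\in\overline{\mathbb F}_2^*$ with $s^{n_i}=\zeta$. At the point $a=(s^{n_1},s^{n_2},s^{n_3})$ we have $m_j=s^{n\cdot\mu_j}=1$ for $j=2,3$, so $m_2^2+1=m_3+1=0$. Since $a_i=\zeta$, $\Phi(a_i)=0$, and (6) gives $w=1$ whatever $m_1$ is. So $\Delta_m\ne\emptyset$.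

*Case 2: every $n\in N$ has $n_1=n_3=0$.* Here characteristic $3$ works. The group $N$ contains some $(0,n,0)$ with $n\neq0$ and has rank $1$. So $\mu_2,\mu_3$ have zero second coordinate and are linearly independent. Hence $m_2,m_3$ are monomials in $a_1,a_3$ alone, and $(a_1,a_3)\mapsto(m_2,m_3)$ is given by an integer matrix with determinant $\Delta\ne0$. Composing with the adjugate matrix gives the $\Delta$-th power map, which is onto because $\overline{\mathbb F}_3^*$ is divisible. So $(a_1,a_3)\mapsto(m_2,m_3)$ maps $(\overline{\mathbb F}_3^*)^2$ onto itself. Choose $(a_1,a_3)$ with $m_2=\iota$, $\iota^2=-1$, and $m_3=-1$. As $m_3\ne1$, $(a_1,a_3)\ne(1,1)$. Write $m_1=\gamma a_2^l$ with $\gamma\in\overline{\mathbb F}_3^*$ a monomial in $a_1,a_3$. By (7), $w=1$ becomes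
$$-1+(a_1-1)(a_2+a_2^2)+(a_3-1)(a_2^3+a_2^4)+\gamma\big((a_1-1)+\iota(a_3-1)\big)a_2^l=0 .$$
Without the last summand the left side, a Laurent polynomial in $a_2$, has at least three monomials: $-1$, and at least one of the pairs $a_2,a_2^2$ and $a_2^3,a_2^4$. Adding one more term cancels at most one monomial, so at least two remain, and there is a root $a_2\in\overline{\mathbb F}_3^*$. All of (5) holds at $(a_1,a_2,a_3)$.

So $\Delta_m\neq\emptyset$ always, and $H$ is not a retract by Lemma 1. $\square$

## 10. Moving $\Delta_m$ away from a given vector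

**Lemma 4.** For every $v'\in\Lambda^3$ with coprime entries there is $m\in B^3$ with $v'C_m\notin\mathfrak m\Lambda^6$ for all $\mathfrak m\in\Delta_m$.

*Proof.* We take $m=(a_2^{\varepsilon},\,a_1^{2^{\kappa}},\,a_3^{2^{\kappa'}})$ with integers $\varepsilon,\kappa,\kappa'\ge0$, chosen in this order.

**Step 1. Characteristic 2 disappears.** At a point of $\Delta_m$ of characteristic $2$, (5) gives $a_1^{2^{\kappa+1}}=1$ and $a_3^{2^{\kappa'}}=1$, so $a_1=a_3=1$. Then $w=w_1(a_1-1)+w_3(a_3-1)=0\neq1$. There are no such points.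

**Step 2. The equations of a bad point.** We write out what has to be avoided in characteristic $3$. Fix $\iota\in\mathbb F_9$ with $\iota^2=-1$, and let $\bar v=v'\bmod3\in\mathbb F_3[B]^3$; $\bar v\ne0$ because the entries of $v'$ are coprime. At a point of $\Delta_m$ of characteristic $3$ put $t_2:=a_1^{2^\kappa}$. Then $t_2=\pm\iota$ has order $4$, so $a_1$ has order exactly $2^{\kappa+2}$; and $a_3^{2^{\kappa'}}=-1$, so $a_3$ has order exactly $2^{\kappa'+1}$. All $\sigma_j$ vanish there, so $\omega=a_2-1$. Columns 2, 4, 5, 6 of $v'C_m$ vanish automatically, and columns 1 and 3 show that $v'C_m=0$ means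
$$\bar v_1+\bar v_2(a_2-1)\big(P(a_2)+a_2^{\varepsilon}\big)=0,\qquad \bar v_3+\bar v_2(a_2-1)\big(Q(a_2)+t_2a_2^{\varepsilon}\big)=0. \tag{8}$$
Call a characteristic-$3$ point of $\Delta_m$ satisfying (8) *bad*. We must choose $\varepsilon,\kappa,\kappa'$ so that there are no bad points. All conditions are defined over $\mathbb F_3$, so cubing the coordinates of a bad point gives a bad point, and it changes $t_2$ to $t_2^3=-t_2$. So if there is a bad point, there is one with $t_2=\iota$. From now on only these are considered.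

**Step 3. A nonzero $g$, independent of $\varepsilon,\kappa,\kappa'$, that vanishes at all bad points with $t_2=\iota$.** The purpose is to eliminate $a_2^\varepsilon$ between (8) and $w=1$. In $\mathbb F_9[B]$ put
$$\alpha=1-(a_1-1)P(a_2)-(a_3-1)Q(a_2),\qquad\beta=(a_1-1)+\iota(a_3-1).$$
By (7) with $t_1=a_2^\varepsilon$ and $t_2=\iota$, the condition $w=1$ reads
$$f_\varepsilon:=\alpha-a_2^{\varepsilon}\beta=0 .$$
Multiply the second equation of (8) by $\beta$ and replace $a_2^\varepsilon\beta$ by $\alpha$: at a bad point $g=0$, where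
$$g=\beta\bar v_3+\bar v_2(a_2-1)\big(\beta Q(a_2)+\iota\alpha\big)=\beta\bar v_3+\bar v_2(a_2-1)\big[(a_1-1)Q(a_2)+\iota\big(1-(a_1-1)P(a_2)\big)\big],$$
the terms $\pm\iota(a_3-1)Q(a_2)$ having cancelled. Suppose $g=0$ in $\mathbb F_9[B]=\mathbb F_3[B]\oplus\iota\,\mathbb F_3[B]$. The two components give
$$(a_1-1)\big(\bar v_3+\bar v_2(a_2-1)Q(a_2)\big)=0,\qquad(a_3-1)\bar v_3+\bar v_2(a_2-1)\big(1-(a_1-1)P(a_2)\big)=0 .$$
The first gives $\bar v_3=-\bar v_2(a_2-1)Q(a_2)$, and then the second becomes $\bar v_2(a_2-1)\alpha=0$. As $\alpha\neq0$ (it equals $1$ at $a_1=a_3=1$), $\bar v_2=0$ and $\bar v_3=0$. So $g\ne0$ unless $\bar v_2=\bar v_3=0$. In that exceptional case we redefine $g:=\bar v_1$, which is nonzero since $\bar v\neq0$, and vanishes at bad points by the first equation of (8). In every case $0\ne g\in\mathbb F_9[B]$ does not depend on $\varepsilon,\kappa,\kappa'$.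

**Step 4. Choice of $\varepsilon$.** We make $g$ and $f_\varepsilon$ coprime in $a_2$. Let $K=\mathbb F_9(a_1,a_3)$ and view $g,f_\varepsilon$ in $K[a_2^{\pm1}]$. Claim: a given $\theta\in\overline K^*$ is a root of at most one $f_\varepsilon$, $\varepsilon\ge0$. If $f_\varepsilon(\theta)=f_{\varepsilon'}(\theta)=0$ with $\varepsilon\ne\varepsilon'$, then $\theta^{\varepsilon}\beta=\theta^{\varepsilon'}\beta$, and $\beta\ne0$, so $\theta^\varepsilon=\theta^{\varepsilon'}$. So $\theta$ is a root of unity, and $\theta\in\overline{\mathbb F}_3$. But then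
$$1-(a_1-1)\big(P(\theta)+\theta^{\varepsilon}\big)-(a_3-1)\big(Q(\theta)+\iota\theta^{\varepsilon}\big)=0$$
is a relation over $\overline{\mathbb F}_3$ between the algebraically independent $a_1-1$, $a_3-1$ with constant term $1$, which is impossible. This proves the claim.

As $g\ne0$ has finitely many roots in $\overline K^*$, and each excludes at most one $\varepsilon$, we can fix $\varepsilon$ such that $g$ and $f_\varepsilon$ have no common root in $\overline K^*$. They then generate the unit ideal of the principal ideal domain $K[a_2^{\pm1}]$. Clearing denominators in an identity $1=xg+yf_\varepsilon$, we get $0\neq q\in\mathbb F_9[a_1,a_3]$ lying in the ideal $(g,f_\varepsilon)$ of $\mathbb F_9[B]$. So $q(a_1,a_3)=0$ at every bad point with $t_2=\iota$, and $q$ does not depend on $\kappa,\kappa'$.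

**Step 5. Choice of $\kappa,\kappa'$.** We use that $a_1,a_3$ have prescribed orders at bad points, while $q$ is now fixed. Let $q_0(a_1)\ne0$ be the leading coefficient of $q$ as a polynomial in $a_3$. Choose $\kappa$ such that none of the finitely many roots of $q_0$ in $\overline{\mathbb F}_3^*$ has order $2^{\kappa+2}$. Then for each of the finitely many $a_1\in\overline{\mathbb F}_3^*$ of order $2^{\kappa+2}$ the polynomial $q(a_1,\cdot)$ is nonzero. Choose $\kappa'$ such that none of the finitely many nonzero roots of these polynomials has order $2^{\kappa'+1}$. A bad point with $t_2=\iota$ would have $a_1$ of order $2^{\kappa+2}$, $a_3$ of order $2^{\kappa'+1}$ and $q(a_1,a_3)=0$, which has been excluded. So there are no bad points. $\square$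

**Proof of Theorem 1.** By Lemmas 2 and 4, each $1\neq h\in H$ is fixed by some homomorphism $S\to H$; for $h=1$ any homomorphism will do. By (V), $H$ is verbally closed in $S=M_6$. By Lemma 3 it is not a retract. It is free metabelian of rank $3$ by Section 6, and the case $r>6$ was reduced to $r=6$ there. $\blacksquare$

So the answer is no for $d=2$, and therefore no to the question for all $r,d$.

**Remark.** The group $H$ is not algebraically closed in $M_6$ either, meaning that a finite system of equations with coefficients in $H$ may be solvable in $M_6$ and not in $H$. If $u_i$ is a word with $u_i(y_1,y_2,y_3,z_1,z_2,z_3)=h_i$, then the system $u_i(x_1,\dots,x_6)=h_i$, $i=1,2,3$, is solvable in $M_6$, but a solution in $H$ would define a homomorphism $M_6\to H$ fixing $h_1,h_2,h_3$, a retraction.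

## 11. Full rank: $k=r\ge3$ forces $H=M_r$

We return to the setting of Section 4, with $H\le S=M_r$ finitely generated and verbally closed and now $k=r\ge3$. So $B=A$, $\Lambda=\mathbb Z[A]$, $\mathfrak a$ is the augmentation ideal, $h_i\equiv y_i$ mod $S'$, and $H'$ is a $\Lambda$-submodule of $S'$. Suppose $V=S'/H'\neq0$; we derive a contradiction.

**Step 1. An element of $H'\cap\mathfrak mS'$ outside $\mathfrak mH'$.** Such an element is the seed of the contradiction: a $\Lambda$-linear map $S'\to H'$ cannot fix it. We have $[h_i,h_j]\equiv[y_i,y_j]$ mod $\gamma_3(S)=\mathfrak aS'$, and the $[y_i,y_j]$ generate the module $S'$, so $S'=H'+\mathfrak aS'$, that is, $V=\mathfrak aV$. By the determinant trick $\delta V=0$ for some $\delta$ with $\operatorname{aug}\delta=1$. As $V\ne0$ is finitely generated, there is a maximal ideal $\mathfrak m$ of $\Lambda$ with $\mathfrak mV\neq V$ (take $\mathfrak m$ with $V_{\mathfrak m}\ne0$ and use Nakayama). Then $\mathfrak a\not\subseteq\mathfrak m$, since otherwise $\mathfrak mV\supseteq\mathfrak aV=V$.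 So some $a_i-1$ is a unit in $\Lambda_{\mathfrak m}$. By (F2), $S'_{\mathfrak m}$ is the kernel of $\Lambda_{\mathfrak m}^r\to\Lambda_{\mathfrak m}$, $f\mapsto\sum_jf_j(a_j-1)$. Solving for $f_i$ shows that it is free of rank $r-1$, so $\dim S'/\mathfrak mS'=r-1$ over $\Lambda/\mathfrak m$.

Since $\delta S'\subseteq H'\subseteq S'$ and $\delta\neq0$, the module $H'$ also has rank $r-1$. By Nakayama $\dim H'/\mathfrak mH'$ is the number of elements in some generating set of $H'_{\mathfrak m}$, so it is at least $r-1$. The natural map $H'/\mathfrak mH'\to S'/\mathfrak mS'$ is not onto, as $\mathfrak mV\neq V$. So its image has dimension $<r-1$ and it is not injective: there is $h_0\in H'\cap\mathfrak mS'$ with $h_0\notin\mathfrak mH'$.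

**Step 2. The test element.** We multiply $h_0$ by a $\lambda$ that is harmless modulo $\mathfrak m$ and rigid near the augmentation. Put $X_i=a_i-1$ and embed $\Lambda\subset\mathbb Z[[X_1,\dots,X_r]]$; elements of $\mathfrak a^j$ have order $\ge j$. Let $v_0=D(h_0)\ne0$, let $\hat v_0\neq0$ be its lowest homogeneous part, of degree $q$, and let $\nu\neq0$ be a coefficient of $\hat v_0$. Choose an even $n\ge4$ with $n>q$ and $2^n>|\nu|$. Since $\mathfrak a\not\subseteq\mathfrak m$ and $\mathfrak m$ is maximal, $\mathfrak m+\mathfrak a^{n+1}=\Lambda$. So there is $\lambda\in\Lambda$ with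
$$\lambda\equiv\sum_iX_i^n\ \bmod\ \mathfrak a^{n+1},\qquad\lambda\equiv1\ \bmod\ \mathfrak m .$$
Put $h=\lambda h_0$. Then $h\in H'\cap\mathfrak mS'$, and $h\equiv h_0$ mod $\mathfrak mH'$, so $h\notin\mathfrak mH'$. By (V) there is $\varphi:S\to H$ with $\varphi(h)=h$. View $\varphi$ as an endomorphism of $S$ and write $\varphi_*(a_i)=\prod_ja_j^{M_{ij}}$.

**Step 3. Comparing lowest terms.** We extract a polynomial identity for the matrix $M$. By (F3), with $J=(D_l(\varphi(y_i)))_{i,l}$,
$$\varphi_*(\lambda)\,\varphi_*(v_0)\,J=\lambda v_0 .$$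
Since $\operatorname{aug}D_l(g)$ is the exponent of $a_l$ in $\bar g$, $J\equiv M$ mod $\mathfrak a$. Also $\varphi_*(X_i)=\prod_j(1+X_j)^{M_{ij}}-1=\sum_jM_{ij}X_j+\cdots$. For a form $F$, let $F\circ M$ be the result of replacing $X_i$ by $\sum_jM_{ij}X_j$. With $L=\sum_iX_i^n$, the parts of degree $n+q$ give
$$(L\circ M)\,u=L\,\hat v_0,\qquad u=(\hat v_0\circ M)M, \tag{9}$$
where $u$ is an integral vector of forms of degree $q$.

**Step 4. $L$ is irreducible over $\mathbb Q$.** This lets us divide (9). Over $\mathbb C$, $X_1^n+X_2^n$ is a product of $n$ pairwise non-proportional linear forms. Eisenstein's criterion with one of them shows that $X_3^n+(X_1^n+X_2^n)$, as a polynomial in $X_3$, is irreducible. Inductively, if $X_1^n+\dots+X_{l-1}^n$ is irreducible, so is $X_l^n+(X_1^n+\dots+X_{l-1}^n)$, by Eisenstein with that prime. This is where $r\ge3$ is used.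

**Step 5. $M$ is a signed permutation matrix.** Take $i$ with $\hat v_{0,i}\neq0$. By (9), $(L\circ M)u_i=L\hat v_{0,i}\ne0$, so $u_i\ne0$, and $L\nmid u_i$ since $q<n$. Hence $L\mid L\circ M$, and comparing degrees $L\circ M=c_0L$ with $c_0\in\mathbb Q$, $c_0\ne0$; then (9) gives $c_0u=\hat v_0$.

Now $L\circ M=\sum_i\big(\sum_jM_{ij}X_j\big)^n$. The coefficients of $X_j^n$ give $\sum_iM_{ij}^n=c_0$ for all $j$. So $c_0$ is a positive integer ($n$ is even), and every column of $M$ is nonzero. For $j\neq j'$ the coefficient of $X_j^2X_{j'}^{n-2}$ in $c_0L$ is $0$, so $\sum_iM_{ij}^2M_{ij'}^{n-2}=0$. All summands are $\ge0$, so $M_{ij}M_{ij'}=0$ for all $i$. Thus each row has at most one nonzero entry, and each of the $r$ columns has at least one. Therefore each row and each column has exactly one, and it satisfies $M_{ij}^n=c_0$. Since $u$ is integral and $c_0u=\hat v_0$, $c_0$ divides $\nu$, so $c_0\le|\nu|<2^n$ and the nonzero entries are $\pm1$.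

**Step 6. The contradiction.** A power of $\varphi$ becomes $\Lambda$-linear on $S'$. By Step 5, $\varphi_*$ has finite order $N$. Put $\psi=\varphi^N$. Then $\psi(S)\subseteq H$, $\psi(h)=h$ and $\psi_*=\mathrm{id}$, so $\psi|_{S'}:S'\to H'$ is $\Lambda$-linear. From $h\in\mathfrak mS'$ we get $h=\psi(h)\in\mathfrak mH'$, contradicting Step 2.

Hence $H'=S'$, and since $HS'=S$, $H=S$, which is trivially a retract. Together with Section 4 this proves the statements of Theorem 2 for $k\le2$ and for $k=r$. For $r\le3$ every possible $k\le r$ is $\le2$ or equal to $r$, so every finitely generated verbally closed subgroup of $M_2$ and of $M_3$ is a retract. A free metabelian group of rank $k$ has $H/H'\cong\mathbb Z^k$, so by the case $k\le2$ the rank $3$ in Theorem 1 is least possible. $\blacksquare$
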